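# Large rank obstructs Kähler–Einstein metrics on the manifolds $\mathcal M_{s,p,n}$

## 1. The case $\mathcal M_{2,2,4}=\mathbb P^3$

Let $0<p<n$ and $0<s<n$ be integers, and let $G(p,n)$ be the Grassmann manifold of $p$-planes in $\mathbb C^n$. A point $x$ is the row space of a $p\times n$ matrix of rank $p$, and its Plücker coordinate $z_I$ is the minor on the columns $I=(i_1,\dots,i_p)$, $1\le i_p<\dots<i_1\le n$. Cut the columns into $\{1,\dots,s\}$ and $\{s+1,\dots,n\}$, and sort the minors by how many columns they take from each part. The possible types form the set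
$$\mathbb K=\{(k_1,k_2)\in\mathbb Z^2:\ 0\le k_1\le s,\ 0\le k_2\le n-s,\ k_1+k_2=p\}.$$
Write $\mathbb I^K_{s,p,n}$ for the set of $I$ of type $K$ and $N^K$ for its size. Keeping each block of Plücker coordinates only up to its own scalar gives a rational map
$$\mathcal K_{s,p,n}:G(p,n)\dashrightarrow\prod_{K\in\mathbb K}\mathbb P^{N^K-1},\qquad x\mapsto\big([z_I]_{I\in\mathbb I^K_{s,p,n}}\big)_{K\in\mathbb K}.$$

**Definition.** $\mathcal M_{s,p,n}$ is the closure of the image of $\mathcal K_{s,p,n}$. Its rank is $r=\min\{s,p,n-s,n-p\}$.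

These manifolds are studied in Hanlong Fang, "Canonical blow-ups of Grassmann manifolds", arXiv:2007.06200 (2020). From there we use one fact: $\mathcal M_{s,p,n}$ is a smooth projective manifold with ample anticanonical bundle, that is, a Fano manifold. The question is the conjecture that they all carry Kähler–Einstein (KE) metrics: does $\mathcal M_{s,p,n}$, for all $0<s<n$ and $0<p<n$, admit a Kähler form $\omega$ with $\mathrm{Ric}(\omega)=\omega$?

Take $p=s=2$, $n=4$, so that $r=2$. The blocks are $\{z_{12}\}$, $\{z_{13},z_{14},z_{23},z_{24}\}$ and $\{z_{34}\}$, and the target is $\mathbb P^0\times\mathbb P^3\times\mathbb P^0$. A generic $x$ is the row space of $(\,\mathrm{Id}\mid Z)$ with $Z=(z_{ij})$ a $2\times2$ matrix. The middle block is $z_{13}=z_{21}$, $z_{14}=z_{22}$, $z_{23}=-z_{11}$, $z_{24}=-z_{12}$ (minors on the left, matrix entries on the right): it is $[Z]$, up to order and signs. So $\mathcal M_{2,2,4}=\mathbb P(\mathrm{Mat}_{2\times2})=\mathbb P^3$, and the Fubini–Study metric,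 suitably scaled, is KE. The answer here is yes.

For later use, we extract a number from this example. Let $D=\{\det=0\}\subset\mathbb P^3$, and ask: how much does a typical section of $-mK=\mathcal O(4m)$ vanish along $D$, divided by $m$? The group $GL_2\times GL_2$ acts on the polynomials of degree $4m$ in the entries of $Z$. They split into the pieces
$$\det{}^{\,j}\cdot\big(\text{the irreducible module generated by } z_{11}^{4m-2j}\big),\qquad 0\le j\le 2m ,$$
of dimension $(4m-2j+1)^2$. Every nonzero element of the $j$-th piece vanishes along $D$ to order exactly $j$. Put $u=j/m$. The average of $u$ over all sections tends to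
$$\frac{\int_0^2u(4-2u)^2du}{\int_0^2(4-2u)^2du}=\frac{4/3}{8/3}=\frac12 .$$
One can also see this from volumes: $-K-tD=\mathcal O(4-2t)$, and $\int_0^2(1-t/2)^3dt=\frac12$.

What changes in general? There will be $r-1$ divisors $D_1,\dots,D_{r-1}$ in place of one quadric; flag manifolds will appear underneath; and the interval $[0,2]$ with weight $(4-2u)^2$ becomes an $(r-1)$-dimensional polytope with a weight that couples all the coordinates. The average of $u_k$ is what decides. In the example it is $\frac12$, below the critical value $1$. When $r$ is large, some average exceeds $1$, and the conjecture fails.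

## 2. A divisorial test, a polytope, and the theorems

**Definition.** Let $X$ be a Fano manifold, $\mu:X'\to X$ a birational morphism with $X'$ smooth and projective, and $F\subset X'$ a prime divisor (a prime divisor *over* $X$). Put $A_X(F)=1+\mathrm{ord}_F(K_{X'}-\mu^*K_X)$ and
$$S_X(F)=\frac1{\mathrm{vol}(-K_X)}\int_0^\infty\mathrm{vol}(\mu^*(-K_X)-tF)\,dt,$$
where $\mathrm{vol}(L)=\lim_m (\dim X)!\,h^0(mL)/m^{\dim X}$. If $F$ lies on $X$ itself, then $A_X(F)=1$.

So $S_X(F)$ is an average vanishing order of anticanonical sections. Two examples. For a hyperplane $H\subset\mathbb P^d$, $S(H)=\int_0^{d+1}\big(1-\frac t{d+1}\big)^ddt=1$, equal to $A(H)$. For the exceptional curve $E$ of the blow-up of $\mathbb P^2$ at a point, $-K-tE=3H-(1+t)E$ is nef exactly up to $t=2$, with volume $9-(1+t)^2$; so $S(E)=\frac18\int_0^2(9-(1+t)^2)dt=\frac18\cdot\frac{28}3=\frac76>1=A(E)$.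

We use K-semistability only through the following theorems. A KE Fano manifold is K-semistable (Berman, Invent. Math. 2016). K-semistability implies $A_X(F)\ge S_X(F)$ for every prime divisor $F$ over $X$ (Fujita, J. reine angew. Math. 2019; C. Li, Duke 2017). So one divisor with $S_X(F)>A_X(F)$ rules out a KE metric; for instance, the blow-up of $\mathbb P^2$ at a point has none.

Now fix $X=\mathcal M_{s,p,n}$ of rank $r\ge2$, and put
$$a=|s+p-n|,\qquad c=|s-p|,\qquad b_k=k(r-k)+1 .$$
For $u=(u_1,\dots,u_{r-1})\in\mathbb R^{r-1}$ and $u_0=u_r:=1$ let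
$$y_i=r+1-2i+(u_{i-1}-u_i)\ (1\le i\le r),\qquad g_i=y_i-y_{i+1}=2+u_{i-1}+u_{i+1}-2u_i\ (1\le i\le r-1),$$
$$\Delta=\{u\in\mathbb R^{r-1}:\ u_k\ge0,\ g_k\ge0\ \ (1\le k\le r-1)\}.$$
Since $\sum_{i\le k}(r+1-2i)=k(r-k)$, we have
$$y_1+\dots+y_k=b_k-u_k\quad(1\le k\le r-1),\qquad \sum_{i=1}^r y_i=0 . \tag{1}$$
On $\Delta$ the $y_i$ decrease and sum to $0$, so all partial sums are $\ge0$ and $0\le u_k\le b_k$. Thus $\Delta$ is a compact polytope. At $u=(1,\dots,1)$ all $g_i=2$, so this is an interior point. Also $0\in\Delta$, because there $g_i\ge2$. Finally $y_1=r-u_1\le r$ and $y_r=-(r-u_{r-1})\ge-r$, so $|y_i|\le r$ on $\Delta$.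

Let $\mathbb P,\mathbb E$ refer to the probability measure on $\Delta$ with density proportional to
$$f=f_0f_1,\qquad f_0=\prod_{i<j}(y_i-y_j)^2,\qquad f_1=\prod_{i=1}^r(r+a+y_i)^a(r+c-y_i)^c,$$
where factors with exponent $0$ are $1$. If $a>0$ then $r+a+y_i\ge a>0$ on $\Delta$, and similarly for $c$; so $f_1>0$ on $\Delta$, and $\log f_1$ is smooth and concave there (a sum of logarithms of positive affine functions).

For $r=2$, $a=c=0$: $y_1=2-u_1=-y_2$, $\Delta=[0,2]$, $f=(4-2u_1)^2$. This is Section 1.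

**Theorem A.** Let $r\ge2$. $X$ carries prime divisors $D_1,\dots,D_{r-1}$ with $S_X(D_k)=\mathbb E[u_k]$. Hence if $X$ is KE, then $\mathbb E[u_k]\le1$ for all $k$.

**Theorem B.** If $r\ge1600$, then for all integers $a,c\ge0$: $\max_k\mathbb E[u_k]>\sqrt r/40\ (\ge1)$.

**Corollary.** If $\min\{s,p,n-s,n-p\}\ge1600$, then $\mathcal M_{s,p,n}$ is not K-semistable and admits no KE metric. In particular the statement "every $\mathcal M_{s,p,n}$ admits a KE metric" is false, and $\mathcal M_{p,p,2p}$ has none for any $p\ge1600$.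

**Theorem C.** (i) For $r\ge1600$ the greatest Ricci lower bound satisfies $R(\mathcal M_{s,p,n})\le40/\sqrt r$. (ii) For any $r\ge2$, if $\mathbb E[u_k]<1$ for all $k$, then $\mathcal M_{s,p,n}$ is KE.

Here $R(X)$ is the supremum of the $t\le1$ for which some Kähler form $\omega\in2\pi c_1(X)$ has $\mathrm{Ric}(\omega)\ge t\,\omega$. The constant $1600$ is not claimed to be optimal. For $3\le r<1600$ nothing is claimed beyond the criteria in Theorems A and C(ii).

Sections 3–5 prove Theorem A, Section 6 proves Theorem C(ii), Sections 7–8 look at small cases and at a natural attempt on Theorem B, and Sections 9–13 prove Theorem B and conclude.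

## 3. $\mathcal M_{s,p,n}$ as a bundle of complete collineations

**Step 1: describe a generic plane.** The purpose is to see where an isomorphism, and hence $PGL_r$, is hiding. Let $V_1=\mathbb C^s$, $V_2=\mathbb C^{n-s}$, $G=GL(V_1)\times GL(V_2)$. For a $p$-plane $x\subset V_1\oplus V_2$ put
$$A_i=x\cap V_i,\quad A_i'=\mathrm{pr}_i(x),\quad U_i=A_i'/A_i,\quad C_i=V_i/A_i'.$$
For generic $x$ the numbers $a_i=\dim A_i$ are as small as they can be, and with $c_i=\dim C_i$ we get, using $\dim A_1'=p-a_2$ and $\dim A_2'=p-a_1$,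
$$a_1=\max(0,p+s-n),\quad a_2=\max(0,p-s),\quad c_1=\max(0,s-p),\quad c_2=\max(0,n-s-p).$$
Hence
$$a_1c_2=0=a_2c_1,\qquad a_1+c_2=a,\qquad a_2+c_1=c . \tag{2}$$
Also $\dim U_1=\dim U_2=p-a_1-a_2$. This equals $p,\ s,\ n-s,\ n-p$ in the respective cases $(p+s\le n,\,p\le s)$, $(p+s\le n,\,p>s)$, $(p+s>n,\,p\le s)$, $(p+s>n,\,p>s)$; in each case this is the smallest of the four numbers, so it is $r$. Since $k_1$ runs from $a_1$ to $\min(s,p)=a_1+r$, the set $\mathbb K$ consists of the pairs $(a_1+r-j,\,a_2+j)$, $0\le j\le r$.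

The subspace $x/(A_1\oplus A_2)\subset U_1\oplus U_2$ has dimension $r$, meets each $U_i$ in $0$, and projects onto each $U_i$; it is the graph of an isomorphism $\varphi:U_1\to U_2$. Conversely $(A_i,A_i',\varphi)$ determines $x$. So generic $x$ are the points of $\mathrm{Isom}(U_1,U_2)$ over
$$B=Fl(a_1,a_1+r;V_1)\times Fl(a_2,a_2+r;V_2),$$
where the tautological bundles carry the same letters $A_i,A_i',U_i,C_i$.

**Step 2: read off the Plücker blocks.** Let $\alpha_i$ span $\det A_i$, let $e_1,\dots,e_r\in A_1'$ lift a basis of $U_1$, and let $\tilde\varphi e_i\in A_2'$ lift $\varphi(e_i)$ with $e_i+\tilde\varphi e_i\in x$. The line $\Lambda^px$ is spanned by $\alpha_1\wedge\alpha_2\wedge\bigwedge_i(e_i+\tilde\varphi e_i)$. Its component in $\Lambda^{a_1+r-j}V_1\otimes\Lambda^{a_2+j}V_2$ is the block $K=(a_1+r-j,a_2+j)$. Expanding, up to one global sign it is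
$$\sum_{|J|=j}\mathrm{sgn}(J^c,J)\ (\alpha_1\wedge e_{J^c})\otimes(\alpha_2\wedge\tilde\varphi e_J),$$
which lies in the subbundle
$$E_j=\det A_1\otimes\Lambda^{r-j}U_1\otimes\det A_2\otimes\Lambda^jU_2 .$$
The isomorphism $\Lambda^{r-j}U_1\cong\det U_1\otimes\Lambda^jU_1^*$, $\eta\mapsto(\xi\mapsto\eta\wedge\xi)$, sends $e_{J^c}$ to $\mathrm{sgn}(J^c,J)\,e_J^*$ times the generator $e_1\wedge\dots\wedge e_r$. The signs cancel, and the block is $\sum_Je_J^*\otimes\varphi(e)_J=\Lambda^j\varphi$ up to a nonzero scalar.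

**Step 3: assemble the closure.** The blocks $j=0$ and $j=r$ are $\det A_1'\otimes\det A_2$ and $\det A_1\otimes\det A_2'$; together they give the Plücker–Segre closed embedding of $B$. For $0<j<r$, $\mathbb P(E_j)=\mathbb P(\mathrm{Hom}(\Lambda^jU_1,\Lambda^jU_2))$ is a closed subvariety of $B\times\mathbb P^{N^K-1}$. Hence
$$X=\text{closure of }\mathbb P\,\mathrm{Isom}(U_1,U_2)\text{ in the fiber product over }B\text{ of the }\mathbb P(\mathrm{Hom}(\Lambda^jU_1,\Lambda^jU_2)),\ 0<j<r.$$
Over an open $O\subset B$ that trivializes $U_1$ and $U_2$ this closure is $O\times Y$, where $Y$ is the closure of $PGL_r$ in $\prod_{0<j<r}\mathbb P(\mathrm{End}\,\Lambda^j\mathbb C^r)$. So $\pi:X\to B$ is Zariski-locally trivial with fiber $Y$, and the transition maps act on $Y$ through $PGL_r\times PGL_r$.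

**Step 4: recall the fiber.** For $r\ge2$, $Y$ is the wonderful compactification of $PGL_r$, also called the space of complete collineations. The following is standard (De Concini–Procesi, *Complete symmetric varieties*, 1983; Brion–Kumar, *Frobenius Splitting Methods in Geometry and Representation Theory*, §6.1).

* $Y$ is smooth, and $Y\setminus PGL_r$ is a simple normal crossing union of $r-1$ prime divisors $D_1,\dots,D_{r-1}$, stable under $PGL_r\times PGL_r$.
* Let $N^-,N$ be the lower and upper unitriangular groups. The map $(\nu,t,\nu')\mapsto\nu\chi\nu'$, with $\chi=\mathrm{diag}(\chi_1,\dots,\chi_r)$ and $\chi_i=t_1\cdots t_{i-1}$, extends to an open embedding $N^-\times\mathbb A^{r-1}\times N\to Y$, called the cell, in which $D_k=\{t_k=0\}$.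
* There is a unique closed orbit, $\bigcap_kD_k$, and it meets the cell.

For $r=2$: $Y=\mathbb P^3$, $D_1$ is the quadric $\det=0$, and the cell is
$$\begin{pmatrix}1&0\\ \xi&1\end{pmatrix}\begin{pmatrix}1&0\\0&t_1\end{pmatrix}\begin{pmatrix}1&\eta\\0&1\end{pmatrix}=\begin{pmatrix}1&\eta\\ \xi&\xi\eta+t_1\end{pmatrix},$$
the affine chart where the upper left entry is $1$; there $\det=t_1$.

**Step 5: globalize.** Because the $D_k\subset Y$ are $PGL_r\times PGL_r$-stable, they glue to $G$-stable prime divisors of $X$, also called $D_k$, with simple normal crossings. Put $X^0=X\setminus\bigcup_kD_k=\mathbb P\,\mathrm{Isom}(U_1,U_2)$. It is a single $G$-orbit: $G$ is transitive on $B$, and the stabilizer of a point of $B$ surjects onto $GL(U_1)\times GL(U_2)$, which is transitive on isomorphisms.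

## 4. Two vanishing orders on the cell

Sections of $-mK_X$ will be written as a function times a power of one distinguished section. We need the order of each factor along $D_k$.

**Lemma 1.** Let $\sigma$ be the bi-invariant trivialization of $\omega^{-1}$ on $PGL_r$. It glues to a $G$-invariant nowhere zero section $\sigma$ of $\omega^{-1}_{X^0/B}$, and as a rational section of $\omega_{X/B}^{-1}$ it has $\mathrm{ord}_{D_k}\sigma=b_k=k(r-k)+1$.

*Proof.* Transition maps and $G$ act on fibers by two-sided translations, which preserve $\sigma$; so $\sigma$ glues and is invariant. For the order, work on the cell. With $g=\nu\chi\nu'$,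
$$\nu'(g^{-1}dg)\nu'^{-1}=\chi^{-1}(\nu^{-1}d\nu)\chi+\chi^{-1}d\chi+d\nu'\,\nu'^{-1}.$$
Up to a constant, $\sigma^{-1}$ is the wedge of the entries of $g^{-1}dg$ modulo scalar matrices, and conjugation by $\nu'$ does not change this wedge. The three terms are strictly lower triangular, diagonal and strictly upper triangular. For $i<j$ the $(j,i)$ entry of the first term is $\frac{\chi_i}{\chi_j}(\nu^{-1}d\nu)_{ji}$. The successive differences of the diagonal entries of $\chi^{-1}d\chi$ are $dt_k/t_k$. So up to a constant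
$$\sigma^{-1}=\prod_{i<j}\frac{\chi_i}{\chi_j}\ d\nu\wedge\bigwedge_k\frac{dt_k}{t_k}\wedge d\nu',$$
where $d\nu,d\nu'$ are the coordinate volume forms. Since $\chi_i/\chi_j=(t_i\cdots t_{j-1})^{-1}$, and $i\le k<j$ for exactly $k(r-k)$ pairs, $\sigma^{-1}$ has a pole of order $k(r-k)+1$ along $\{t_k=0\}$. $\square$

(For $r=2$: $-K_{\mathbb P^3}=2D_1$, correct.)

**Lemma 2.** Let $\lambda\in\mathbb Z^r$ be dominant ($\lambda_1\ge\dots\ge\lambda_r$) with $|\lambda|:=\sum\lambda_i=0$. The minimal order along $D_k$ of the matrix coefficients of $S_\lambda$ on $PGL_r$ is $-(\lambda_1+\dots+\lambda_k)$.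

*Proof.* Since $|\lambda|=0$, scalars act trivially on $S_\lambda$, so matrix coefficients are functions on $PGL_r$. On the cell $S_\lambda(g)=S_\lambda(\nu)S_\lambda(\chi)S_\lambda(\nu')$, and the outer factors are regular and invertible. So the minimal order among entries is that of the diagonal matrix $S_\lambda(\chi)$, whose entries are $\prod_i\chi_i^{\mu_i}$ for the weights $\mu$ of $S_\lambda$. The order of such an entry in $t_k$ is $\sum_{i>k}\mu_i=-(\mu_1+\dots+\mu_k)$. The weights lie in the convex hull of the permutations of $\lambda$, so $\mu_1+\dots+\mu_k$ is largest at $\mu=\lambda$. $\square$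

## 5. Anticanonical sections sorted by highest weight: proof of Theorem A

**Step 1: sections on the open orbit.** We have $\omega_X^{-m}=\omega_{X/B}^{-m}\otimes\pi^*\omega_B^{-m}$, so sections over $X^0$ are $F\sigma^m$ with $F\in H^0(X^0,\pi^*\omega_B^{-m})$, and $F\mapsto F\sigma^m$ is $G$-equivariant. By Peter–Weyl for $PGL_r$, applied in the fibers,
$$\pi_*\mathcal O_{X^0}=\bigoplus_\lambda S_\lambda U_1\otimes(S_\lambda U_2)^*\quad(\lambda\text{ dominant},\ |\lambda|=0),$$
where $v\otimes\xi$ is the function $\varphi\mapsto\langle\xi,S_\lambda(\varphi)v\rangle$. Thus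
$$H^0(X^0,\pi^*\omega_B^{-m})=\bigoplus_\lambda\mathcal H_\lambda,\qquad\mathcal H_\lambda=H^0\big(B,\omega_B^{-m}\otimes S_\lambda U_1\otimes S_\lambda U_2^*\big).$$

**Step 2: identify $\mathcal H_\lambda$ by Borel–Weil.** Recall the theorem: on $Fl(a',a'+r;V)$ with subquotients $A,U,C$ of ranks $a',r,c'$, the space $H^0(S_\alpha A^*\otimes S_\beta U^*\otimes S_\gamma C^*)$ is the irreducible module $S_{(\alpha,\beta,\gamma)}V^*$ if the concatenated sequence is nonincreasing, and $0$ otherwise. (For $\mathbb P(V)$ with tautological line $A$: $H^0(A^*)=V^*$.)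

The tangent bundle of the flag manifold has a filtration with quotients $\mathrm{Hom}(A,U)$, $\mathrm{Hom}(A,C)$, $\mathrm{Hom}(U,C)$, so
$$\omega^{-1}=\det(A^*)^{r+c'}\otimes\det(U^*)^{c'-a'}\otimes\det(C^*)^{-(a'+r)} .$$
As $S_\lambda U$ has weight $(-\lambda_r,\dots,-\lambda_1)$ in terms of $U^*$, the bundle $\omega^{-m}\otimes S_\lambda U$ has weight
$$\big(m(r+c')^{(a')};\ m(c'-a')-\lambda_r,\dots,m(c'-a')-\lambda_1;\ -m(a'+r)^{(c')}\big),$$
where exponents in parentheses count repetitions. The differences between entries of different blocks are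
$$m(r+a')+\lambda_i\ \ (A,U),\qquad m(r+c')-\lambda_i\ \ (U,C),\qquad m(2r+a'+c')\ \ (A,C). \tag{3}$$
For $S_\lambda U^*$ replace $\lambda_i$ by $-\lambda_i$ in (3). Consequences:

* $\mathcal H_\lambda$ is zero or an irreducible $G$-module, and the nonzero ones are pairwise non-isomorphic, since the highest weight determines $\lambda$.
* $\mathcal H_\lambda\ne0$ when $|\lambda_i|\le mr$ for all $i$, because then all differences in (3) are $\ge0$.
* If $\mathcal H_\lambda\ne0$, evaluation of sections at any $b\in B$ is surjective onto the fiber. Indeed it is nonzero by homogeneity of $B$, it is equivariant for the stabilizer of $b$, and the fiber is an irreducible module of the Levi subgroup.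

**Step 3: one order per piece.** The divisor $D_k$ is $G$-stable, so $\{F:\mathrm{ord}_{D_k}F\ge j\}$ is a $G$-submodule of a multiplicity-free semisimple module, hence a sum of some of the $\mathcal H_\lambda$. If one nonzero element of $\mathcal H_\lambda$ has order $d$, then taking $j=d$ shows that all of $\mathcal H_\lambda$ has order $\ge d$. So all nonzero elements of $\mathcal H_\lambda$ have the same order along $D_k$. Also $\mathrm{ord}_{D_k}\big(\sum F_\lambda\big)\ge j$ if and only if $\mathrm{ord}_{D_k}F_\lambda\ge j$ for every $\lambda$.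

**Step 4: that order is $-(\lambda_1+\dots+\lambda_k)$.** Let $d$ be the common order on $\mathcal H_\lambda\ne0$. Over a trivializing $O\subset B$ the elements of $\mathcal H_\lambda$ are $\mathcal O(O)$-combinations of matrix coefficients of $S_\lambda$, so $d\ge-(\lambda_1+\dots+\lambda_k)$ by Lemma 2.

For the converse, use surjectivity of evaluation to choose $F\in\mathcal H_\lambda$ whose restriction to a fiber $Y_b$, $b\in O$, is a matrix coefficient of minimal order along $D_k$. On $O\times(\text{cell})$ the function $Ft_k^{-d}$ has poles only along divisors $D_j$ with $j\ne k$; so it becomes regular after multiplication by a power of $\prod_{j\ne k}t_j$. Restrict to $\{b\}\times(\text{cell})$: since no $t_j$ with $j\ne k$ vanishes identically on $\{t_k=0\}$, the restriction $F|_{Y_b}$ has order $\ge d$ along $t_k=0$. That order is $-(\lambda_1+\dots+\lambda_k)$ by choice, so $d\le-(\lambda_1+\dots+\lambda_k)$.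

**Step 5: the sections of $-mK_X$.** By Lemma 1, Step 4 and (1), with $y=\lambda/m$,
$$\mathrm{ord}_{D_k}(\mathcal H_\lambda\sigma^m)=m\,b_k-(\lambda_1+\dots+\lambda_k)=m\,u_k . \tag{4}$$
A section over $X^0$ extends to $X$ exactly when its orders along all $D_k$ are $\ge0$. So $H^0(X,-mK_X)=\bigoplus\mathcal H_\lambda\sigma^m$ over dominant $\lambda$ with $|\lambda|=0$ and $u_k\ge0$ for all $k$. Dominance is $g_k\ge0$, so the condition is $\lambda/m\in\Delta$ in the $u$-coordinates. There $|\lambda_i|\le mr$, so every such $\mathcal H_\lambda$ is nonzero. Likewise $H^0(X,-mK_X-jD_k)$ is the sum over those $\lambda$ with in addition $mu_k\ge j$. In Section 1, $\lambda=(2m-j,\,j-2m)$.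

**Step 6: dimensions.** We need the asymptotics of $\dim\mathcal H_\lambda$. Weyl's formula for $GL(V_1)\times GL(V_2)$ is a product over positive roots of (weight difference $+$ height)/height. A root inside an $A$- or $C$-block contributes $1$. Every other factor is $\frac1{\text{height}}(m\,\ell(y)+\text{height})$, where by (3) $\ell$ is one of

* $y_i-y_j$, twice for each $i<j$ (once from $V_1$, once from $V_2$);
* $r+a_1+y_i$ ($a_1$ times for each $i$) and $r+c_1-y_i$ ($c_1$ times), from $V_1$;
* $r+a_2-y_i$ ($a_2$ times) and $r+c_2+y_i$ ($c_2$ times), from $V_2$;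
* a positive constant, for $a_1c_1+a_2c_2$ factors.

Their number is $N'=r(r-1)+\dim B$, and $\dim X=\dim B+r^2-1$ gives $N'=\dim X-(r-1)$. By (2), one of $a_1,c_2$ is $0$ and the other is $a$, and one of $a_2,c_1$ is $0$ and the other is $c$. So the product of the nonconstant $\ell$'s is exactly $f$, and with a constant $\kappa>0$, uniformly for $y=\lambda/m\in\Delta$,
$$\dim\mathcal H_\lambda=\kappa\,m^{N'}\big(f+O(1/m)\big).$$

**Step 7: volumes.** The relation $mu_k=mb_k-(\lambda_1+\dots+\lambda_k)$ identifies $\{\lambda\in\mathbb Z^r:|\lambda|=0\}$ with $\{u\in\frac1m\mathbb Z^{r-1}\}$, since the partial sums determine $\lambda$. So for rational $t\ge0$ and $m$ with $mt\in\mathbb Z$,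
$$h^0(X,m(-K_X-tD_k))=\kappa m^{N'}\sum_{u\in\frac1m\mathbb Z^{r-1}\cap\Delta,\ u_k\ge t}\big(f(u)+O(\tfrac1m)\big)=\kappa m^{\dim X}\Big(\int_{\Delta\cap\{u_k\ge t\}}f\,du+o(1)\Big),$$
a Riemann sum of a continuous function over a polytope. Therefore $\mathrm{vol}(-K_X-tD_k)/\mathrm{vol}(-K_X)=\mathbb P(u_k\ge t)$ for rational $t\ge0$. The left side is monotone in $t$ and the right side is continuous, so this holds for all $t\ge0$. Integrating, $S_X(D_k)=\int_0^\infty\mathbb P(u_k\ge t)\,dt=\mathbb E[u_k]$.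

**Step 8: conclusion.** If $X$ is KE, it is K-semistable, so $S_X(D_k)\le A_X(D_k)=1$. This proves Theorem A. $\square$

## 6. Invariant divisors over $X$: proof of Theorem C(ii)

We use two theorems. Since $G$ is connected reductive, $X$ is K-polystable if $A_X(v)>S_X(v)$ for every $v=\mathrm{ord}_F$ with $F$ a $G$-invariant prime divisor over $X$ (Zhuang, *Optimal destabilizing centers and equivariant K-stability*, Invent. Math. 2021). K-polystability implies KE (Chen–Donaldson–Sun and Tian). Suppose $\mathbb E[u_k]<1$ for all $k$, let $v$ be such a valuation, and put $t_k=v(D_k)\ge0$.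

**Step 1: bound $A_X(v)$ from below.** The center of $v$ is a proper irreducible closed $G$-stable subset. As $X^0$ is one orbit and is dense, the center misses $X^0$; being irreducible, it lies in some $D_k$, so some $t_k>0$. Since $(X,\sum D_k)$ is log canonical (simple normal crossings), $A_X(v)\ge\sum_kt_k$.

**Step 2: a base point free system.** Let $\lambda/m\in\Delta$ and let $s_{D_k}$ be the canonical section of $\mathcal O(D_k)$. We claim that the linear system $\mathcal H_\lambda\sigma^m$, divided by $\prod_ks_{D_k}^{mu_k}$, has no base points. Fix $b\in B$. By surjectivity of evaluation some $F\in\mathcal H_\lambda$ restricts on $Y_b$ to the highest weight entry of $S_\lambda$. On the cell, with coordinates now written $x_1,\dots,x_{r-1}$ instead of $t_1,\dots,t_{r-1}$, this entry of $S_\lambda(\nu\chi\nu')$ is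
$$\chi^\lambda=\prod_kx_k^{-(\lambda_1+\dots+\lambda_k)},$$
because $\nu'$ fixes the highest weight vector and $\nu$ fixes the dual covector. It has exactly the minimal order along every $D_k$ and no other zeros. So after the division this section vanishes nowhere on the cell of $Y_b$, and no point of a cell is a base point. The base locus is closed and $G$-stable. If it were nonempty it would contain a closed $G$-orbit. The $G$-orbits of $X$ correspond to the $PGL_r\times PGL_r$-orbits of $Y$, so there is a unique closed one, $\bigcap_kD_k$, and it meets the cell in every fiber: a contradiction.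

**Step 3: compute $S_X(v)$.** As in Section 5, Step 3, the filtration of $H^0(X,-mK_X)$ by $v$ is $G$-stable, hence splits along the $\mathcal H_\lambda\sigma^m$, and $v$ is constant on the nonzero elements of each. By Step 2 some element of $\mathcal H_\lambda\sigma^m$ equals $\prod_ks_{D_k}^{mu_k}$ times a section not vanishing at the generic point of the center of $v$. So $v(\mathcal H_\lambda\sigma^m)=m\sum_kt_ku_k(\lambda/m)$. The count of Section 5, Step 7, with $\sum_jt_ju_j\ge t$ in place of $u_k\ge t$, gives volume ratios $\mathbb P(\sum_jt_ju_j\ge t)$ (continuous in $t$, as $\sum_jt_ju_j$ is a nonconstant linear function), hence $S_X(v)=\sum_kt_k\mathbb E[u_k]$.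

**Step 4: compare.** $A_X(v)-S_X(v)\ge\sum_kt_k(1-\mathbb E[u_k])>0$, since some $t_k>0$. $\square$

## 7. Ranks two and three by hand

**Rank two, all $a,c$.** Here $y_1=-y_2=y\in[0,2]$, $u_1=2-y$, and the density is proportional to
$$\psi(y)=y^2\big((2+a)^2-y^2\big)^a\big((2+c)^2-y^2\big)^c .$$
We claim $\mathbb E[y]>1$, that is, $\mathbb E[u_1]<1$. It is enough that $\psi(1+x)>\psi(1-x)$ for $0<x<1$, because $\mathbb E[y-1]$ is a positive multiple of $\int_0^1x(\psi(1+x)-\psi(1-x))dx$. For $a\ge1$,
$$a\ln\frac{(2+a)^2-(1+x)^2}{(2+a)^2-(1-x)^2}=-a\int_{(1-x)^2}^{(1+x)^2}\frac{d\tau}{(2+a)^2-\tau}\ge-\frac{4ax}{(2+a)^2-4}=-\frac{4x}{a+4}\ge-\frac{4x}5,$$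
and the left side is $0$ for $a=0$; the same holds for $c$. With $2\ln\frac{1+x}{1-x}\ge4x$ we get $\ln\frac{\psi(1+x)}{\psi(1-x)}\ge4x-\frac{8x}5>0$. By Theorem C(ii), every $\mathcal M_{s,p,n}$ of rank $2$ is KE.

**Rank three, $a=c=0$.** This is $\mathcal M_{3,3,6}$. Now $g_1=3+u_2-2u_1$ and $g_2=3+u_1-2u_2$, so $u_1=3-\frac{2g_1+g_2}3$, $u_2=3-\frac{g_1+2g_2}3$, and $f=g_1^2g_2^2(g_1+g_2)^2$. Put $g_1=\rho x$, $g_2=\rho(1-x)$. The density becomes $\rho^7x^2(1-x)^2$, the constraints $u_1,u_2\ge0$ become $\rho(1+x)\le9$ and $\rho(2-x)\le9$, and by the symmetry $x\leftrightarrow1-x$ we may restrict to $x\in[\frac12,1]$, where $\rho\le9/(1+x)$. Hence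
$$\mathbb E[\rho]=8\cdot\frac{\int_{1/2}^1x^2(1-x)^2(1+x)^{-9}dx}{\int_{1/2}^1x^2(1-x)^2(1+x)^{-8}dx}\in\big(4,\tfrac{16}3\big),$$
because $\frac1{1+x}$ lies strictly between $\frac12$ and $\frac23$ inside the range. As $u_1+u_2=6-\rho$, symmetry gives $\mathbb E[u_1]=\mathbb E[u_2]=3-\frac12\mathbb E[\rho]\in(\frac13,1)$. So $\mathcal M_{3,3,6}$ is KE as well.

## 8. Scaling, and why it stalls near one quarter

To show that $\mathbb E[u_k]$ is large for large $r$, the first idea is to generalize the radial integration just used. Let $a=c=0$. In the $y$-coordinates $\Delta$ is the set of decreasing $y$ with $\sum y_i=0$ and $\rho(y)\le1$, where now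
$$\rho(y)=\max_k\frac{y_1+\dots+y_k}{b_k}\ge0 .$$
The density $f_0$ is homogeneous of degree $r(r-1)$ and $\Delta$ has dimension $r-1$, so $\mathbb P(\rho\le\tau)=\tau^{r^2-1}$ for $0\le\tau\le1$ and $\mathbb E[1-\rho]=1/r^2$. By (1), $u_k/b_k=1-(y_1+\dots+y_k)/b_k\ge1-\rho$. Hence
$$\mathbb E[u_k]\ge\frac{k(r-k)+1}{r^2}\qquad(a=c=0).$$
For $r=2$ this is an equality. But the right side never exceeds $\frac14+\frac1{r^2}\le\frac12$, so it never reaches $1$. The loss is at one point: scaling sees only the minimum of the $u_k/b_k$ over all $k$, while $r-1$ walls $\{u_k=0\}$ act at the same time. We need an argument that tests a whole stretch of neighboring walls against each other.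

## 9. Pushing away from the walls: an inequality for every direction

From here on $r\ge1600$ and $M=\sqrt r/40\ge1$, so $M^2/r=1/1600$. We assume
$$\mathbb E[u_k]\le M\quad\text{for all }k \tag{5}$$
and look for a contradiction. The plan is to move $u$ in a direction $w\ge0$, away from the walls, and integrate by parts. The walls and $f_1$ contribute with a favorable sign, and only the forces coming from $f_0$ remain to be estimated.

**Notation.** For $i<j$ put $d_{ij}=2(j-i)$, $\delta_i=u_{i-1}-u_i$, $e_{ij}=\delta_i-\delta_j$. Then $y_i-y_j=d_{ij}+e_{ij}\ge0$: the lattice spacing plus a deviation. Put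
$$q_{ij}=\frac1{d_{ij}+e_{ij}}-\frac1{d_{ij}}+\frac{e_{ij}}{d_{ij}^2}=\frac{e_{ij}^2}{d_{ij}^2(d_{ij}+e_{ij})}\ge0, \tag{6}$$
the error in linearizing $\frac1{d+e}$. With harmonic numbers $H_k$ ($H_0=0$) let
$$\gamma_i=\sum_{j>i}\frac1{j-i}-\sum_{j<i}\frac1{i-j}=H_{r-i}-H_{i-1},\qquad\gamma_{k+1}-\gamma_k=-\Big(\frac1k+\frac1{r-k}\Big).$$
Every facet of $\Delta$ lies in some $\{u_k=0\}$ or some $\{g_i=0\}$, and $f=0$ on the latter since $g_i^2$ divides $f_0$. All expectations below are finite, because $f_0/(y_i-y_j)$ is a polynomial.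

**Step 1: integrate by parts.** Let $w\in\mathbb R^{r-1}_{\ge0}$ be constant, $w_0=w_r=0$, and let $\phi\ge0$ be Lipschitz on $\Delta$. Apply the divergence theorem to the Lipschitz field $\phi fw$. The flux through $\{g_i=0\}$ is zero. On $\{u_k=0\}$ the outward normal is $-\partial_{u_k}$, so the flux density is $-\phi fw_k\le0$. Hence
$$\mathbb E[\partial_w\phi+\phi\,\partial_w\log f]\le0 .$$

**Step 2: discard $f_1$.** Put $W_i=\partial_wy_i=w_{i-1}-w_i$ for $1\le i\le r$. For any $x_1,\dots,x_r$, $\sum_iW_ix_i=\sum_{k=1}^{r-1}w_k(x_{k+1}-x_k)$. With $x_i=\frac a{r+a+y_i}-\frac c{r+c-y_i}$ this gives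
$$\partial_w\log f_1=\sum_{k=1}^{r-1}w_k\Big[\frac a{r+a+y_{k+1}}-\frac a{r+a+y_k}+\frac c{r+c-y_k}-\frac c{r+c-y_{k+1}}\Big]\ge0, \tag{7}$$
where terms with $a=0$ or $c=0$ are absent; the sign holds because $y_{k+1}\le y_k$. Therefore
$$\mathbb E[\partial_w\phi]\le\mathbb E[\phi\cdot(-\partial_w\log f_0)] . \tag{8}$$

**Step 3: expand the force of $f_0$ around the lattice.** Insert $\frac1{y_i-y_j}=\frac1{d_{ij}}-\frac{e_{ij}}{d_{ij}^2}+q_{ij}$:
$$-\partial_w\log f_0=-2\sum_{i<j}\frac{W_i-W_j}{y_i-y_j}=F_0+L+2\sum_{i<j}(W_j-W_i)q_{ij}. \tag{9}$$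
The constant part is
$$F_0=-\sum_{i<j}\frac{W_i-W_j}{j-i}=-\sum_iW_i\gamma_i=-\sum_kw_k(\gamma_{k+1}-\gamma_k)=\sum_{k=1}^{r-1}w_k\Big(\frac1k+\frac1{r-k}\Big).$$
The linear part is, with $\Gamma_i=\sum_{1\le j\le r,\,j\ne i}\frac{W_i-W_j}{(i-j)^2}$,
$$L=\frac12\sum_{i<j}\frac{(W_i-W_j)(\delta_i-\delta_j)}{(i-j)^2}=\frac12\sum_i\delta_i\Gamma_i=\frac12\Big[\sum_{k=1}^{r-1}u_k(\Gamma_{k+1}-\Gamma_k)+\Gamma_1-\Gamma_r\Big],$$
by collecting the coefficient of each $\delta_i$, and then summing by parts with $u_0=u_r=1$.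

## 10. A global bound on the nonlinear error

The terms $q_{ij}$ in (9) have to be controlled by something other than (5). The field that scales $u$ toward $0$ has no flux at all through the boundary, and it produces exactly the sum $\sum d_{ij}q_{ij}$.

**Lemma 3.** Under (5), $\ 2\sum_{i<j}d_{ij}\,\mathbb E[q_{ij}]\le1.02\,r$.

*Proof.* Apply the divergence theorem to the field $fu$. On $\{u_k=0\}$ its normal component vanishes; on $\{g_i=0\}$ we have $f=0$. So
$$(r-1)+\mathbb E[u\cdot\nabla\log f_0]+\mathbb E[u\cdot\nabla\log f_1]=0 . \tag{10}$$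

*The term with $f_0$.* The function $e_{ij}$ is affine in $u$, so $u\cdot\nabla e_{ij}=e_{ij}-\varepsilon_{ij}$ with $\varepsilon_{ij}=e_{ij}|_{u=0}$. At $u=0$ we have $\delta_1=1$, $\delta_r=-1$ (from $u_0=u_r=1$) and all other $\delta_i=0$, so $\varepsilon_{ij}=[i=1]+[j=r]\ge0$, where $[\cdot]$ is $1$ if the statement holds and $0$ if not. By (6), $\frac e{d+e}=1-\frac d{d+e}=\frac ed-dq$. Hence
$$u\cdot\nabla\log f_0=2\sum_{i<j}\frac{e_{ij}-\varepsilon_{ij}}{d_{ij}+e_{ij}}=2\sum_{i<j}\Big(\frac{e_{ij}}{d_{ij}}-d_{ij}q_{ij}\Big)-2\sum_{i<j}\frac{\varepsilon_{ij}}{d_{ij}+e_{ij}} .$$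
The last sum is $\ge0$. Moreover
$$2\sum_{i<j}\frac{e_{ij}}{d_{ij}}=\sum_i\delta_i\gamma_i=\gamma_1-\gamma_r+\sum_ku_k(\gamma_{k+1}-\gamma_k)\le\gamma_1-\gamma_r=2H_{r-1}.$$

*The term with $f_1$.* By concavity $u\cdot\nabla\log f_1(u)\le u\cdot\nabla\log f_1(0)$. By (7) at the point $0$ with $w=(u_1,\dots,u_{r-1})$, the right side is $\sum_ku_k\theta_k$, where $\theta_k\ge0$ is the bracket in (7) at $u=0$. There $y_1=r$ and $y_r=-r$, and the sum telescopes:
$$\sum_k\theta_k\le\frac a{r+a+y_r}+\frac c{r+c-y_1}\le1+1=2 .$$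
So $\mathbb E[u\cdot\nabla\log f_1]\le2M$ by (5).

*Collecting.* From (10), $2\sum d_{ij}\mathbb E[q_{ij}]\le r-1+2H_{r-1}+2M$. Since $H_{r-1}\le1+\ln r$, it remains to see $1+2\ln r+\frac{\sqrt r}{20}\le0.02\,r$. At $r=1600$ this reads $17.8\le32$ (rounding the left side up), and for $r\ge1600$ the derivative of the left side, $\frac2r+\frac1{40\sqrt r}$, is at most $0.002<0.02$. $\square$

## 11. How wide a direction is needed

To get a contradiction from (8) we take $\phi=\min(u_{k_0},2M)$ and a $w$ with $w_{k_0}=1$. By Markov's inequality and (5), $\mathbb P(u_{k_0}\ge2M)\le\frac12$, so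
$$\mathbb E[\partial_w\phi]=w_{k_0}\,\mathbb P(u_{k_0}<2M)\ge\tfrac12 .$$
The truncation is there because we control $\mathbb E[q_{ij}]$ but not $\mathbb E[u_{k_0}q_{ij}]$. Since $0\le\phi\le2M$, $\mathbb E\phi\le M$, $F_0\ge0$ and $q_{ij}\ge0$, (8) and (9) give
$$\tfrac12\le MF_0+\mathbb E[\phi L]+4M\sum_{i<j}(W_j-W_i)_+\,\mathbb E[q_{ij}] . \tag{11}$$

The simplest direction moves one coordinate: $w_{k_0}=1$ and all other $w_k=0$. Then $W_{k_0}=-1$, $W_{k_0+1}=1$ and the other $W_j$ vanish, so $\Gamma_{k_0+1}\ge2$ and $\Gamma_{k_0}\le-2$ (all terms of each sum have one sign, and the neighbor gives $\pm2$). So $L$ contains $u_{k_0}$ with coefficient at least $2$. All that (5) says about $\mathbb E[\phi u_{k_0}]$ is the bound $2M^2$, so the middle term of (11) is bounded only by something that is at least $4M^2\ge4$. There is no contradiction: moving one coordinate against fixed neighbors is too stiff.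

So spread $w$ over a smooth bump of width $h$. We shall find that the three terms in (11) are then of order
$$\frac{Mh}r,\qquad\frac{M^2}{h^2}+\frac{M^2}r,\qquad\frac Mh .$$
The last two are small when $h$ is a large multiple of $M$; the first is then of order $M^2/r$, which is small as soon as $M$ is a small multiple of $\sqrt r$. This is the origin of $\sqrt r/40$.

The order $M/h$ of the third term is an average over the position $k_0$ of the bump. For one fixed bump, second differences of $w$ are of size $h^{-2}$, and Lemma 3, which is a bound summed over all positions, gives only $Mr/h^2$. Together with the first term this would need $Mr\ll h^2\ll r^2/M^2$, that is, $M^3\ll r$. Averaging gains the factor $h/r$.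

## 12. Cubic bumps and the contradiction

**Step 1: the bump.** Let $\beta$ be the cubic B-spline
$$\beta(x)=\frac{4-6x^2+3|x|^3}6\ (|x|\le1),\qquad\frac{(2-|x|)^3}6\ (1\le|x|\le2),\qquad0\ (|x|\ge2).$$
It is nonnegative and even. On $[0,1]$ and on $[1,2]$ its derivative is $\frac{x(9x-12)}6$ and $-\frac{(2-x)^2}2$. These agree at $x=1$, and they are $\le0$, so $\beta$ decreases on $[0,2]$. Its second derivative is $3|x|-2$ for $|x|\le1$ and $2-|x|$ for $1\le|x|\le2$: continuous and piecewise linear with values $0,1,-2,1,0$ at $-2,-1,0,1,2$. So $\beta$ is $C^2$. On $[0,2]$, $\int|\beta''|=\frac23+\frac16+\frac12=\frac43$, so $\int_{\mathbb R}|\beta''|=\frac83$. The slopes of $\beta''$ are $1,-3,3,-1$, so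
$$\beta''(x)=\sum_{l=-2}^2c_l\,(x-l)_+,\qquad(c_l)=(1,-4,6,-4,1),\qquad\sum|c_l|=16 .$$
Moreover $\beta(0)=\frac23$ and $\sum_{k\in\mathbb Z}\beta(x+k)=1$: for $x\in[0,1]$ the sum is
$$\tfrac16\big[4-6x^2+3x^3+4-6(1-x)^2+3(1-x)^3+(1-x)^3+x^3\big]=1 .$$

**Step 2: the directions.** Choose an integer $h\in[30M,31M]$, possible as $M\ge1$. For each $k_0\in\mathcal C:=[\frac r4,\frac{3r}4]\cap\mathbb Z$ set
$$w(x)=\tfrac32\,\beta\Big(\frac{x-k_0}h\Big),\qquad w_i=w(i),\quad W_i=w_{i-1}-w_i\qquad(i\in\mathbb Z).$$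
Then $w\ge0$ and $w_{k_0}=1$. Summing over residue classes mod $h$, $\sum_iw_i=\frac32h$. As $w_i$ rises to $1$ and falls back to $0$, $\sum_i|W_i|=2$. On the support $|i-k_0|<2h\le62M=1.55\sqrt r\le0.039\,r$. So $w_i\ne0$ only for $0.211r<i<0.789r$, and $W_i\ne0$ only for $0.211r<i<0.789r+1$. In particular $w_i=0$ for $i\notin[1,r-1]$, as required in Section 9, and $W_i=0$ for $i\notin[1,r]$.

**Step 3: sums of differences of $w$.** Put $Z_t=W_{t+1}-W_t=2w_t-w_{t-1}-w_{t+1}$. We use Taylor's formula in the form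
$$\zeta(x+n)+\zeta(x-n)-2\zeta(x)=\int(n-|\tau|)_+\,\zeta''(x+\tau)\,d\tau\qquad(\zeta\in C^2),$$
and the identity $\sum_{t\in\mathbb Z}(n-|x-t|)_+=n^2$ for real $x$ and integers $n\ge1$. (The sum is linear between consecutive integers, and at integers it equals $\sum_{|l|<n}(n-|l|)=n^2$.)

(a) With $n=1$: $Z_t=-\int(1-|\tau|)_+w''(t+\tau)d\tau$, so $\sum_t|Z_t|\le\int|w''|=\frac32\cdot\frac83\cdot\frac1h=\frac4h$. Since $\sum_tZ_t=0$, also $\sum_t(Z_t)_+\le\frac2h$.

(b) For $n\ge1$: $\ \sum_{t\in\mathbb Z}|2Z_t-Z_{t+n}-Z_{t-n}|\le\min\{\frac{24n^2}{h^3},\frac{16}h\}$. The second bound is four times (a). For the first, let $Z(x)=2w(x)-w(x-1)-w(x+1)$, a $C^2$ function. Then $2Z_t-Z_{t+n}-Z_{t-n}=-\int(n-|\tau|)_+Z''(t+\tau)d\tau$, so the sum is at most $n^2\int|Z''|$. Now $w''(x)=\sum_lm_l(x-x_l)_+$ with $x_l=k_0+lh$ and $m_l=\frac32h^{-3}c_l$. For a single hinge, $(z+1)_++(z-1)_+-2z_+=(1-|z|)_+$. Hence $Z''(x)=-\sum_lm_l(1-|x-x_l|)_+$ and $\int|Z''|\le\sum_l|m_l|=\frac32\cdot\frac{16}{h^3}=\frac{24}{h^3}$.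

**Step 4: the term $F_0$.** On the support of $w$, $\frac1i+\frac1{r-i}=\frac r{i(r-i)}\le\frac1{0.211\cdot0.789\,r}\le\frac{6.01}r$. So
$$MF_0\le M\cdot\frac{6.01}r\cdot\frac32\cdot31M\le279.5\,\frac{M^2}r\le0.175 .$$

**Step 5: the term $L$.** We need the total variation of $\Gamma$. As $W_j=0$ for $j\notin[1,r]$, for $1\le i\le r$ we may complete the sum to all integers: $\Gamma_i=\widehat\Gamma_i-W_i\tau_i$ with
$$\widehat\Gamma_i=\sum_{n\ge1}\frac{2W_i-W_{i+n}-W_{i-n}}{n^2},\qquad\tau_i=\sum_{j\in\mathbb Z\setminus[1,r]}\frac1{(i-j)^2}.$$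
By (b),
$$\sum_i|\widehat\Gamma_{i+1}-\widehat\Gamma_i|\le\sum_{n\ge1}\frac1{n^2}\sum_t|2Z_t-Z_{t+n}-Z_{t-n}|\le\sum_{n\le h}\frac{24}{h^3}+\sum_{n>h}\frac{16}{hn^2}\le\frac{24}{h^2}+\frac{16}{h^2}=\frac{40}{h^2}.$$
Where $W_i\ne0$, both $i$ and $r+1-i$ exceed $0.211r$, so $\tau_i\le2\sum_{n\ge0.21r}n^{-2}\le\frac2{0.21r-1}\le\frac{10}r$. Hence
$$\sum_{k=1}^{r-1}|\Gamma_{k+1}-\Gamma_k|\le\frac{40}{h^2}+2\sum_i|W_i|\tau_i\le\frac{40}{h^2}+2\cdot2\cdot\frac{10}r=\frac{40}{h^2}+\frac{40}r .$$
For the end terms: $W_1=W_r=0$, and $W_j\ne0$ forces $j-1$ and $r-j$ to be $\ge0.211r-1\ge0.2r$. So $|\Gamma_1|,|\Gamma_r|\le\frac2{(0.2r)^2}=\frac{50}{r^2}$. Using $\mathbb E[\phi u_k]\le2M\cdot M$ and $\mathbb E\phi\le M$,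
$$\mathbb E[\phi L]\le\frac12\Big[2M^2\Big(\frac{40}{h^2}+\frac{40}r\Big)+M\,\frac{100}{r^2}\Big]\le\frac{40}{900}+\frac{40}{1600}+\frac{50M}{r^2}\le0.070,$$
where $50M/r^2=1.25\,r^{-3/2}\le0.00002$.

**Step 6: the term with $q$, averaged over $k_0$.** For $i<j$, $W_j-W_i=\sum_{t=i}^{j-1}Z_t$, so $(W_j-W_i)_+\le\sum_{t=i}^{j-1}(Z_t)_+$. As $k_0$ varies, $Z_t$ depends only on $t-k_0$; so by (a), $\sum_{k_0\in\mathcal C}(Z_t)_+\le\frac2h$ for each fixed $t$, and
$$\sum_{k_0\in\mathcal C}(W_j-W_i)_+\le(j-i)\,\frac2h=\frac{d_{ij}}h .$$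
Moreover $|\mathcal C|\ge\lfloor r/2\rfloor\ge0.499\,r$. With Lemma 3, the average over $k_0\in\mathcal C$ of the last term of (11) is at most
$$\frac{4M}{0.499\,r\,h}\sum_{i<j}d_{ij}\,\mathbb E[q_{ij}]\le\frac{4M\cdot0.51\,r}{0.499\,r\,h}\le\frac{4.09\,M}h\le0.137 .$$

**Step 7: add up.** The bounds in Steps 4 and 5 hold for every $k_0\in\mathcal C$. Averaging (11) over $\mathcal C$,
$$\tfrac12\le0.175+0.070+0.137=0.382,$$
which is false. So (5) fails: $\mathbb E[u_k]>M=\sqrt r/40$ for some $k$. The integers $a,c\ge0$ entered only through (7) and Lemma 3, with bounds that do not depend on them. This proves Theorem B. $\square$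

## 13. Absence of Kähler–Einstein metrics and the Ricci bound

**Proof of the Corollary.** Let $r\ge1600$. By Theorems A and B some $k$ satisfies $A_X(D_k)-S_X(D_k)=1-\mathbb E[u_k]<0$. So $\mathcal M_{s,p,n}$ is not K-semistable, and it has no KE metric, whatever $|s-p|$ and $|s+p-n|$ are. For $s=p$, $n=2p$ the rank is $p$, so $\mathcal M_{p,p,2p}$ has none for $p\ge1600$; already $\mathcal M_{1600,1600,3200}$ contradicts the conjectured statement. $\square$

**Proof of Theorem C(i).** Put $\delta(X)=\inf_FA_X(F)/S_X(F)$ over prime divisors $F$ over $X$. Then $R(X)=\min\{1,\delta(X)\}$ (Berman–Boucksom–Jonsson, JAMS 2021; Cheltsov–Rubinstein–Zhang, Selecta Math. 2019). With the $k$ from Theorem B, $\delta(X)\le A_X(D_k)/S_X(D_k)=1/\mathbb E[u_k]\le40/\sqrt r$. $\square$
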